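# Dehn functions of central products of nilpotent Lie groups

## 1. Dehn functions, nilpotent groups, central products, jet groups

Throughout, $C$ denotes a positive constant that depends only on the groups involved and on explicitly fixed exponents. It may change from line to line. All Lie groups carry left-invariant Riemannian metrics. Two such metrics are bi-Lipschitz, and homomorphisms are Lipschitz, so the choice only affects constants.

**Definition (Dehn function).** Let $G$ be a simply connected Lie group with a left-invariant metric. Then $\delta_G(r)$ is the smallest real number such that every rectifiable loop of length $\le r$ in $G$ bounds a Lipschitz disc of area $\le\delta_G(r)$.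

*Example.* Take $G=\mathbb R^d$, $d\ge2$. A loop $\gamma$ of length $\le r$ based at $0$ is filled by the cone $(s,t)\mapsto s\gamma(t)$, $s\in[0,1]$. Its $s$-derivative has norm $\le r/2$ and its $t$-derivative has norm $s|\gamma'|$, so its area is at most $r^2/4$. Conversely, a disc bounded by a round circle projects onto the planar round disc. So $\delta_{\mathbb R^d}$ grows quadratically.

**Definition (comparison).** For $f,g:[0,\infty)\to[0,\infty)$ write $f\preccurlyeq g$ if there is $C>0$ with $f(n)\le C\,g(Cn)+Cn+C$ for all $n$. Write $f\asymp g$ if $f\preccurlyeq g\preccurlyeq f$, and $f\prec g$ if $f\preccurlyeq g$ but not $g\preccurlyeq f$.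

The relation $\preccurlyeq$ is transitive, and the class of $\delta_G$ does not depend on the left-invariant metric. *Example.* For $a,b\ge1$ we have $n^a\preccurlyeq n^b$ if and only if $a\le b$. In particular $n^{k+1/2}\prec n^{k+1}$.

**Definition (step).** For a Lie algebra $\mathfrak n$ put $\gamma_1(\mathfrak n)=\mathfrak n$ and $\gamma_{j+1}(\mathfrak n)=[\mathfrak n,\gamma_j(\mathfrak n)]$. It is nilpotent of step $c$ if $\gamma_{c+1}(\mathfrak n)=0\ne\gamma_c(\mathfrak n)$.

*Example.* The Heisenberg algebra has basis $X,Y,Z$ and the single nonzero bracket $[X,Y]=Z$. It has step $2$, and its center is $\mathbb RZ=\gamma_2$.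

For the simply connected group $N$ of a nilpotent $\mathfrak n$, the map $\exp:\mathfrak n\to N$ is a diffeomorphism, the group law in this chart is polynomial (Baker–Campbell–Hausdorff), and subalgebras correspond to closed simply connected subgroups. If $\mathfrak n$ has step $c$ and a 1-dimensional center, then the center equals $\gamma_c(\mathfrak n)$, because $0\neq\gamma_c(\mathfrak n)$ is contained in the center.

**Definition (central product).** Let $\mathfrak k,\mathfrak l$ have centers $\mathfrak z,\mathfrak z'$ and let $\theta:\mathfrak z\to\mathfrak z'$ be an isomorphism. Then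
$$\mathfrak k\times_\theta\mathfrak l=(\mathfrak k\times\mathfrak l)/\{(z,-\theta(z)):z\in\mathfrak z\}.$$
We write $K,L$ and $G=K\times_\theta L$ for the simply connected groups.

The groups $K$ and $L$ embed in $G$, commute with each other there, and meet exactly in the common center. *Example.* If $\mathfrak k$ and $\mathfrak l$ are two Heisenberg algebras, with bases $X,Y,Z$ and $X',Y',Z'$, and $\theta(Z)=Z'$, the result has basis $X,Y,X',Y',Z$ with $[X,Y]=[X',Y']=Z$. This is the 5-dimensional Heisenberg algebra.

**Definition (jet groups).** For $m,d\ge1$ let $P_m(\mathbb R^d)$ be the real polynomials of degree $\le m$ on $\mathbb R^d$, and let $J^m(\mathbb R^d)=\mathbb R^d\ltimes P_m(\mathbb R^d)$ with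
$$(x,p)(y,q)=(x+y,\;p+\tau_xq),\qquad(\tau_xq)(\xi)=q(\xi-x).$$

Its Lie algebra has brackets $[X_i,q]=-\partial_iq$, and the other brackets vanish. Hence $\gamma_{j+1}=P_{m-j}$ for $j\ge1$, and the step is $m+1$. The center is $P_0$, the constants: if $x+p$ is central, bracketing with $X_i$ gives $\partial_ip=0$ for all $i$, and bracketing with $q$ gives $x\cdot\nabla q=0$ for all $q$, so $x=0$.

*Examples.* $J^1(\mathbb R)$ has basis $X,\xi,1$ with $[X,\xi]=-1$, so it is the Heisenberg group. $J^2(\mathbb R)$ has basis $X,\xi^2,\xi,1$ with $[X,\xi^2]=-2\xi$, $[X,\xi]=-1$, and it has step $3$. $J^2(\mathbb R^2)$ has step $3$ and dimension $2+6=8$.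

**Definition (Carnot group).** A simply connected nilpotent $N$ is Carnot of step $c$ if $\mathfrak n=V_1\oplus\dots\oplus V_c$ with $[V_i,V_j]\subset V_{i+j}$ (where $V_j=0$ for $j>c$), $V_c\neq0$, and $V_1$ generates $\mathfrak n$. The automorphisms $\Lambda_s$ of $N$ ($s>0$) that multiply $V_j$ by $s^j$ are its dilations. A path or disc is horizontal if its velocities lie in $V_1$.

Here and below, "velocity" of a path $\alpha$ means the left logarithmic derivative $\alpha^{-1}\alpha'$. The Carnot–Carathéodory distance $d_{CC}$ is the infimum of lengths of horizontal paths. It is finite, left-invariant and continuous, and $\Lambda_s$ multiplies it by $s$. It dominates a constant times the Riemannian distance, so closed $d_{CC}$-balls are compact. By compactness $d_{CC}$ is bounded on pairs of points at Riemannian distance $\le1$. Cutting a path of length $\le s$ into at most $2s$ pieces of length $\le1$, we get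
$$d(g,h)\le s,\ s\ge1\quad\Longrightarrow\quad d_{CC}(g,h)\le C_0s. \tag{1}$$

*Example.* $J^m(\mathbb R^d)$ is Carnot: $V_1=\mathbb R^d\oplus P^{(m)}$, where $P^{(i)}$ is the space of homogeneous polynomials of degree $i$, and $V_j=P^{(m+1-j)}$ for $j\ge2$. The dilations are
$$\Lambda_s(x,p)=(sx,p_s),\qquad p_s(\xi)=s^{m+1}p(\xi/s).$$
They are automorphisms, since $(\tau_xq)_s(\xi)=s^{m+1}q\big((\xi-sx)/s\big)=\tau_{sx}q_s(\xi)$.

**Guivarc'h's theorem** (Guivarc'h, Bull. SMF 101 (1973)). Let $N$ be simply connected nilpotent, choose $V_j$ with $\gamma_j(\mathfrak n)=V_j\oplus\gamma_{j+1}(\mathfrak n)$, so $\mathfrak n=\bigoplus V_j$, and put $\|\sum v_j\|=\max_j|v_j|^{1/j}$. Then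
$$C^{-1}\|v\|-C\le d(1,\exp v)\le C\|v\|+C .$$

*Example.* In the Heisenberg group, with $x=\exp X$ and so on, $x^ny^nx^{-n}y^{-n}=z^{n^2}$. So the central element $z^{n^2}$ is at distance at most a constant times $n$ from $1$, in accordance with the exponent $1/2$.

Let now $K$ have step $k$ and 1-dimensional center $\mathbb R\zeta=\gamma_k(\mathfrak k)$, and write $z^t=\exp(t\zeta)$. Guivarc'h's theorem gives
$$d_K(1,z^t)\le C|t|^{1/k}\ \ (|t|\ge\tfrac12),\qquad |t|\le Cr^k\ \text{ if } d_K(1,z^t)\le r,\ r\ge1, \tag{2}$$
and similarly for $L$ with $\ell$ and the generator $\theta(\zeta)$. In $G$ the two centers are identified, so $z^t$ has one meaning.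

## 2. The conjectured range $n^k\preccurlyeq\delta_G\prec n^{k+1}$

The following problem comes from Claudio Llosa Isenrich, Gabriel Pallier, Romain Tessera, "Cone-equivalent nilpotent groups with different Dehn functions", arXiv:2008.01211 (2020).

Let $\mathfrak k$ and $\mathfrak l$ be nilpotent of step $k$, resp. $\ell$, with $k\ge\ell\ge2$ and 1-dimensional centers, and let $\theta$ be an isomorphism between the centers. How large is the Dehn function of $G=K\times_\theta L$? The conjecture to be proved or disproved is
$$n^k\preccurlyeq\delta_G(n)\prec n^{k+1}.$$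

In plain words: gluing $L$ to $K$ along the center should make filling strictly cheaper than $n^{k+1}$, but never cheaper than $n^k$, where $k$ is the larger step. The second half turns out to be true and the first half false.

**Theorem 1.** Let $k\ge\ell\ge2$, $K=J^{k-1}(\mathbb R^2)$ (step $k$), $L=J^{\ell-1}(\mathbb R)$ (step $\ell$), and let $\theta$ be any isomorphism of centers. Then $\delta_{K\times_\theta L}\asymp n^\ell$. In particular, for all $k>\ell\ge2$ the bound $n^k\preccurlyeq\delta_G$ fails.

**Theorem 2.** For all $K,L,\theta$ as in the problem and every $\varepsilon>0$,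
$$n^\ell\preccurlyeq\delta_G(n)\preccurlyeq n^{k+\varepsilon}.$$
So $\delta_G\prec n^{k+1}$ always, and the conjecture holds when $k=\ell$.

**Theorem 3.** For every $k\ge\ell\ge2$ both exponents in Theorem 2 are optimal: there are examples with $\delta_G\asymp n^\ell$, and examples with $n^k\preccurlyeq\delta_G\preccurlyeq n^{k+\varepsilon}$ for all $\varepsilon>0$.

*The case $k=\ell=2$ by hand.* Let $G$ be the 5-dimensional Heisenberg group, as above. The word $[x^n,y^n]\,[x'^n,y'^n]^{-1}$ is a loop, since both commutators equal $z^{n^2}$. Its length is $\le Cn$. The homomorphism $G\to\mathbb R^2$ that keeps the $X,Y$-coordinates sends it to the boundary of an $n\times n$ square, followed by a constant path. A filling disc must therefore have area $\ge cn^2$ with some $c>0$, which agrees with the conjectured lower bound.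

*The case $k=3$, $\ell=2$.* Take $K=J^2(\mathbb R^2)$ and $L=J^1(\mathbb R)$, so $\dim G=8+3-1=10$. The same kind of loop runs to $z^t$ inside $K$ and comes back inside $L$. By (2) the way out can be as short as a multiple of $t^{1/3}$, but the way back needs length about $t^{1/2}$. So a loop of this kind and of length $n$ only reaches $|t|\le Cn^2$. The slow group $L$ is the bottleneck, and the natural lower bound is $n^2=n^\ell$ and not $n^3=n^k$. Theorem 1 says that for this $G$ nothing else forces more area.

## 3. Path words and the splitting of a loop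

This section sets up bookkeeping for cutting and replacing parts of loops.

**Definition (path words).** For a Lie group $H$ let $\mathcal P(H)$ be the set of Lipschitz paths in $H$ starting at $1$, up to reparametrization and insertion or deletion of backtracks. The product $\alpha\beta$ is $\alpha$ followed by the left translate of $\beta$ by the endpoint of $\alpha$.

This is a group: the inverse of $\alpha:[0,1]\to H$ is $t\mapsto\alpha(1)^{-1}\alpha(1-t)$. Taking endpoints is a homomorphism $\mathcal P(H)\to H$. We write $|\alpha|$ for the length of the path under discussion. *Example.* In $\mathcal P(\mathbb R^2)$, let $e_1,e_2$ be the unit segments. Then $e_1e_2e_1^{-1}e_2^{-1}$ is the boundary of the unit square, a nontrivial element with trivial endpoint.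

For a loop, $\mathrm{Area}$ denotes the infimum of the areas of Lipschitz discs that it bounds. Deleting a backtrack $\sigma\sigma^{-1}$ is realized by shrinking $\sigma$. This sweeps an annulus whose image lies in a rectifiable curve, hence an annulus of zero area. The same holds for a reparametrization. So $\mathrm{Area}$ is well defined on path words with trivial endpoint.

* **(A1)** If $\gamma=\prod_i\eta_i\sigma_i\eta_i^{-1}$ in $\mathcal P(H)$ with $\sigma_i$ loops, then $\mathrm{Area}(\gamma)\le\sum_i\mathrm{Area}(\sigma_i)$.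
* **(A2)** If $\alpha\in\mathcal P(K)$ and $\beta\in\mathcal P(L)$, then in $G$ we have $\mathrm{Area}(\alpha\beta\alpha^{-1}\beta^{-1})\le C|\alpha||\beta|$. Moreover the loop formed by the path $\tau\mapsto\alpha(\tau)\beta(\tau)$ and the path word $\alpha\beta$ has area $\le C|\alpha||\beta|$.

For (A1), the right side traces the contour of finitely many discs (fillings of the $\sigma_i$) attached to a common base point by stems $\eta_i$. The stems have zero area. In particular, if $\beta,\beta'$ have the same endpoint, then
$$\alpha\beta\omega=\alpha(\beta\beta'^{-1})\alpha^{-1}\cdot\alpha\beta'\omega ,$$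
so *replacing $\beta$ by $\beta'$ inside a loop costs at most $\mathrm{Area}(\beta\beta'^{-1})$*.

For (A2), consider $(\sigma,\tau)\mapsto\alpha(\sigma)\beta(\tau)$ on $[0,1]^2$. Since $K$ and $L$ commute, its partial velocities are those of $\alpha$ and of $\beta$, so the area is at most $C\int\!\!\int|\alpha'||\beta'|=C|\alpha||\beta|$. The boundary of the square reads $\alpha\beta\alpha^{-1}\beta^{-1}$, and the diagonal is $\tau\mapsto\alpha(\tau)\beta(\tau)$. The triangle below the diagonal gives the second claim.

**Lemma 4.** For $N$ simply connected nilpotent there is $D$ with $\delta_N(r)\le Cr^D$ for $r\ge1$.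

*Proof.* Let $\gamma$ be a loop based at $1$ of length $\le r$ and put $X(t)=\log\gamma(t)$. Fill it by $(s,t)\mapsto\exp(sX(t))$. By Guivarc'h's theorem $|X|\le Cr^c$, where $c$ is the step. The velocity of $\exp X(t)$ is
$$\sum_{i\ge0}\frac{(-1)^i}{(i+1)!}(\mathrm{ad}X)^iX'.$$
The operator applied to $X'$ is the identity plus a nilpotent polynomial in $\mathrm{ad}X$, so its inverse is also a polynomial in $\mathrm{ad}X$. Hence $|X'|\le Cr^{a}|\gamma'|$ for some exponent $a$, and the partial velocities of the filling, computed from $X$ and $sX'$, are bounded by $Cr^{a'}$ and $Cr^{a'}|\gamma'|$. The area is at most $Cr^{2a'+1}$. $\square$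

**Splitting a loop of $G$.** Let $\gamma$ be a loop in $G$ based at $1$ of length $\le r$, $r\ge1$. Lift its velocity by a linear section $\mathfrak g\to\mathfrak k\times\mathfrak l$ and integrate. This gives $\gamma(\tau)=\gamma_K(\tau)\gamma_L(\tau)$ with $\gamma_K\in\mathcal P(K)$ and $\gamma_L\in\mathcal P(L)$ of length $\le Cr$. The endpoint of $(\gamma_K,\gamma_L)$ lies in the kernel of $K\times L\to G$, so the endpoints are $z^t$ and $z^{-t}$ for some $t$. By (2) for $L$ and by (A2),
$$|t|\le Cr^\ell,\qquad \mathrm{Area}(\gamma)\le Cr^2+\mathrm{Area}(\gamma_K\gamma_L). \tag{3}$$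

## 4. Central extensions force area

The aim here is a lower bound criterion, which turns distortion in a central extension into area.

**Definition.** A central extension $\pi:E\to G$ with kernel $\exp(\mathbb R\kappa)$ is a surjective homomorphism of simply connected groups whose kernel is the central one-parameter subgroup $\exp(\mathbb R\kappa)\cong\mathbb R$.

*Example.* Differentiation $p\mapsto p'$ induces an isomorphism $P_{m+1}(\mathbb R)/P_0\cong P_m(\mathbb R)$ that commutes with translations. So $(x,p)\mapsto(x,p')$ is a central extension $J^{m+1}(\mathbb R)\to J^m(\mathbb R)$ with kernel $P_0$. By (2), its kernel elements satisfy $d(1,\exp t\kappa)\le Ct^{1/(m+2)}$ for $t\ge1$.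

**Lemma 5.** Let $E\to G$ be a central extension of simply connected nilpotent groups with kernel $\exp(\mathbb R\kappa)$, and suppose $d_E(1,\exp t\kappa)\le Ct^{1/d}$ for $t\ge1$, where $d\ge2$. Then $n^d\preccurlyeq\delta_G$.

*Proof.* **Step 1: an invariant 2-form on $G$.** Let $\alpha$ be a left-invariant 1-form on $E$ with $\alpha(\kappa)=1$. Since $\kappa$ is central, $d\alpha(\kappa,\cdot)=-\alpha([\kappa,\cdot])=0$. Also $d\alpha$ is invariant under translation by the kernel. Hence $d\alpha=\pi^*\omega$ with $\omega$ left-invariant on $G$, and so $\omega$ is bounded.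

**Step 2: a primitive of $\omega$.** Choose a linear complement $W$ of $\mathbb R\kappa$ in $\mathfrak e$. Since $\exp(w)\exp(r\kappa)=\exp(w+r\kappa)$, the map $\pi$ identifies $\exp W$ with $G$, and $E\cong G\times\mathbb R$ with fiber coordinate $r$. The form $\alpha-dr$ vanishes on $\kappa$ and is invariant under the kernel, so $\alpha=dr+\pi^*\varpi$ with $d\varpi=\omega$.

**Step 3: a loop that needs area.** For $n\ge1$ take a path $\tilde\gamma$ in $E$ of length $\le Cn$ from $1$ to $\exp(n^d\kappa)$. It projects to a loop $\gamma$ of length $\le Cn$ in $G$, and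
$$\int_{\tilde\gamma}\alpha=n^d+\int_\gamma\varpi,\qquad\Big|\int_{\tilde\gamma}\alpha\Big|\le Cn.$$
By Stokes (valid for Lipschitz discs), a disc $B$ filling $\gamma$ satisfies $|\int_B\omega|=|\int_\gamma\varpi|\ge n^d-Cn$. Since $\omega$ is bounded, the area of $B$ is at least $c\,n^d-Cn$ with some $c>0$. So $\delta_G(Cn)\ge cn^d-Cn$ for $n\ge1$, that is, $n^d\preccurlyeq\delta_G$. $\square$

*Example.* With the extension $J^{m+1}(\mathbb R)\to J^m(\mathbb R)$, Lemma 5 gives $n^{m+2}\preccurlyeq\delta_{J^m(\mathbb R)}$. For $m=1$ this says that the Heisenberg group needs at least cubic area.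

**Corollary 6.** For all $K,L,\theta$ as in the problem, $n^\ell\preccurlyeq\delta_G$.

*Proof.* Take $E=K\times L\to G$, with kernel generated by $\kappa=(\zeta,-\theta(\zeta))$. By (2), for $t\ge1$, $d_E(1,\exp t\kappa)\le C(t^{1/k}+t^{1/\ell})\le Ct^{1/\ell}$. Apply Lemma 5 with $d=\ell$. $\square$

## 5. Filling inside each factor, and the exponent it loses

The splitting (3) suggests a direct approach: close up $\gamma_K$ and $\gamma_L$ along the center, fill one loop in $K$ and one in $L$, and join the two along the center. We set this up carefully, since the estimates are needed later.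

For $r\ge1$ let $A_K(r)$, resp. $A_L(r)$, be the supremum of the areas **in $G$** of loops of length $\le r$ in $K$, resp. $L$. By Lemma 4 these are finite and at most polynomial in $r$. Let $c_K(s)\in\mathcal P(K)$ and $c_L(s)\in\mathcal P(L)$ be shortest paths from $1$ to $z^s$, let $u(s)$ be the path $\tau\mapsto z^{\tau s}$, $\tau\in[0,1]$, and put
$$T_K(s)=\mathrm{Area}(c_K(s)u(s)^{-1}),\qquad T_L(s)=\mathrm{Area}(c_L(s)u(s)^{-1})\qquad(\text{areas in }G).$$

*Example.* In the Heisenberg group the loop $c_K(s)u(s)^{-1}$ compares a path of length about $|s|^{1/2}$ with the straight central segment, whose length is proportional to $|s|$. So $u(s)$ is long, but it is convenient: products of the $u(s)$ stay in a line.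

In $\gamma_K\gamma_L$ insert $c_K(t)^{-1}c_K(t)$ and $c_L(t)^{-1}c_L(t)$:
$$\gamma_K\gamma_L=[\gamma_Kc_K(t)^{-1}]\,[c_K(t)c_L(t)^{-1}]\,[c_L(t)\gamma_L].$$
The first bracket is a loop in $K$ and the last a loop in $L$. Since $\gamma_K$ is a path to $z^t$ and $\gamma_L^{-1}$ is a path to $z^t$, the shortest paths $c_K(t),c_L(t)$ have length $\le Cr$. The middle loop is compared with $u(t)$. By (A1) and (3),
$$\mathrm{Area}(\gamma)\le Cr^2+A_K(Cr)+T_K(t)+T_L(t)+A_L(Cr),\qquad|t|\le Cr^\ell. \tag{4}$$

The terms $T_K,T_L$ are controlled by $A_K,A_L$.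

**Lemma 7.** Let $\alpha>k$. There are $C_\alpha$ and $C'\ge1$ such that if $A_K(r)\le\Phi r^\alpha$ for $1\le r\le R$, then $T_K(s)\le C_\alpha(\Phi+1)\max(1,|s|)^{\alpha/k}$ whenever $3C'\max(1,|s|)^{1/k}\le R$. The same holds for $(L,\ell)$.

*Proof.* If $|s|\le1$, the loop $c_K(s)u(s)^{-1}$ has bounded length, so $T_K(s)\le C$. Let $|s|>1$. By (2) there is $C'\ge1$ such that the loop $c_K(s)c_K(s/2)^{-2}$ has length $\le3C'|s|^{1/k}$. Replace $c_K(s)$ by $c_K(s/2)^2$ and then each $c_K(s/2)$ by $u(s/2)$. As $u(s/2)^2=u(s)$,
$$T_K(s)\le A_K(3C'|s|^{1/k})+2T_K(s/2).$$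
Iterate $j_0$ times, where $j_0$ is the least integer with $|s|2^{-j_0}\le1$. Then $|s|2^{-j_0}\ge\frac12$, and all arguments of $A_K$ that occur lie in $[1,R]$. So
$$T_K(s)\le\sum_{j<j_0}2^j\,\Phi\,(3C')^\alpha(|s|2^{-j})^{\alpha/k}+2^{j_0}C .$$
The sum is $\Phi(3C')^\alpha|s|^{\alpha/k}\sum_j2^{j(1-\alpha/k)}$, a convergent geometric series since $\alpha/k>1$. Also $2^{j_0}\le2|s|\le2|s|^{\alpha/k}$. $\square$

To bound $A_K$ and $A_L$ by filling inside the factors, the standard tool for Carnot groups is coning.

**Lemma 8 (coning; Gromov, Pittet).** A Carnot group $N$ of step $c$ satisfies $\delta_N(r)\le Cr^{c+1}$ for $r\ge1$.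

*Proof.* Choose the metric so that the layers are orthogonal. Fill a loop $\gamma$ based at $1$, of length $\le r$, by $(s,t)\mapsto\Lambda_s\gamma(t)$, $s\in[0,1]$, with $\Lambda_0=1$. The $t$-velocity is $\Lambda_s$ of that of $\gamma$, so its norm is $\le|\gamma'|$. Let $\omega(g)$ be the velocity of $\sigma\mapsto\Lambda_\sigma g$ at $\sigma=1$. Since $\Lambda_\lambda$ is an automorphism commuting with $\Lambda_\sigma$, $\omega(\Lambda_\lambda g)=\Lambda_\lambda\omega(g)$. By compactness of the unit $d_{CC}$-sphere and this homogeneity, the component in layer $j$ satisfies $|\omega_j(g)|\le C\,d_{CC}(1,g)^j$. By (1), this is at most $Cr^j$ for $g=\gamma(t)$. The $s$-velocity at $(s,t)$ is $s^{-1}\omega(\Lambda_sg)=s^{-1}\Lambda_s\omega(g)$, with components $s^{j-1}\omega_j(g)$, so its norm is $\le Cr^c$. Hence the map is Lipschitz and its area is $\le Cr^c\cdot r$. $\square$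

*Example.* With the example after Lemma 5, $\delta_{J^m(\mathbb R)}\asymp n^{m+2}$ for every $m\ge1$.

**Where this approach stops.** Let $L=J^{\ell-1}(\mathbb R)$ and $K=J^{k-1}(\mathbb R^2)$ as in Theorem 1, and suppose we know that $\delta_K(r)\le Cr^2$ for $r\ge1$ (this is Proposition 11 below). Filling in the factors gives $A_K(r)\le Cr^2$ and $A_L(r)\le Cr^{\ell+1}$. Lemma 7 with exponents $k+\frac12$ and $\ell+1$ gives $T_K(t)\le Cr^{\ell(k+1/2)/k}\le Cr^{\ell+1/2}$ and $T_L(t)\le Cr^{\ell+1}$. By (4), $\delta_G\preccurlyeq n^{\ell+1}$.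

This already contradicts the conjecture when $k\ge\ell+2$. It says nothing when $k=\ell+1$, for instance for $(3,2)$, and it misses the lower bound $n^\ell$ by one in the exponent. The loss sits in the terms $A_L,T_L$, and it cannot be repaired inside $L$, because $\delta_L\asymp n^{\ell+1}$. For a general $G$ the loss is more serious: for $K=J^{k-1}(\mathbb R)$, $L=J^{\ell-1}(\mathbb R)$ the same computation gives only $n^{k+1}$, the very exponent that Theorem 2 must exclude. In both situations loops in one factor have to be filled using the other factor.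

## 6. Cancelling the center of $L$ against a copy inside $K$

In Theorem 1 the remedy is to let $K$ carry a copy of $L$ whose center runs in the opposite direction. Moving along $L$ and along this copy simultaneously, the central displacements cancel, and only $L/Z(L)$ is seen.

**Proposition 9.** Suppose there is a homomorphism $\iota:L\to K$ with $\iota(z')=\theta^{-1}(z')^{-1}$ for $z'\in Z(L)$. Then $\delta_G(n)\preccurlyeq n^2+\delta_K(n)+\delta_{L/Z(L)}(n)$.

*Proof.* **Step 1: a homomorphism that kills the center.** Put $\Psi:L\to G$, $\Psi(g)=\iota(g)g$. Since $K$ and $L$ commute in $G$, $\Psi(g)\Psi(h)=\iota(g)\iota(h)gh=\Psi(gh)$. For $z'\in Z(L)$ the elements $z'$ and $\theta^{-1}(z')$ coincide in $G$, so $\Psi(z')=1$. Hence $\Psi$ factors through $L/Z(L)$.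

**Step 2: regrouping the loop.** Let $\gamma$ be a loop of length $\le n$, $n\ge1$, split as in (3). Let $\gamma_K$ end at $\zeta_0\in Z(G)$, so $\gamma_L$ ends at $\zeta_0^{-1}$. Then $\iota\circ\gamma_L$ is a path in $K$ ending at $\iota(\zeta_0^{-1})=\zeta_0$, and
$$\gamma_K\gamma_L=\big[\gamma_K(\iota\circ\gamma_L)^{-1}\big]\cdot\big[(\iota\circ\gamma_L)\gamma_L\big].$$
The first bracket is a loop in $K$ of length $\le Cn$, with area $\le C\delta_K(Cn)$. By (A2), up to area $Cn^2$ the second bracket is the loop $\tau\mapsto\iota(\gamma_L(\tau))\gamma_L(\tau)=\Psi(\gamma_L(\tau))$. This is the Lipschitz image of a loop of length $\le Cn$ in $L/Z(L)$, so it has area $\le C\delta_{L/Z(L)}(Cn)$. $\square$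

## 7. $J^m(\mathbb R^2)$ has quadratic Dehn function

The remaining input for Theorem 1 is a bound for $\delta_K$ far better than coning. It rests on one observation: a function of two variables produces a horizontal surface in $J^m(\mathbb R^2)$, and the dilation $\Lambda_s$ multiplies horizontal areas by exactly $s^2$. Filling then becomes a matter of extending functions.

Write $J=J^m(\mathbb R^2)$, $m\ge1$, and $H=V_1=\mathbb R^2\oplus P^{(m)}$. For smooth $F$ on $\mathbb R^2$ put
$$S_F(x)=(x,j_xF),\qquad j_xF(\xi)=\sum_{|I|\le m}\partial^IF(x)\frac{(\xi-x)^I}{I!}.$$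

*Example* (the analogous construction in $J^1(\mathbb R)$). For $F(\xi)=\xi^2$ we get $S_F(x)=(x,\,2x\xi-x^2)$. Its velocity is $(1,\tau_{-x}(2\xi-2x))=(1,2\xi)$, which is horizontal.

**$S_F$ is horizontal.** Since $(x,p)^{-1}=(-x,-\tau_{-x}p)$, the velocity of a path $(x,p)$ is $(x',\tau_{-x}p')$. Differentiating $j_xF$ in $x_i$, the sum telescopes and only $|I|=m$ survives:
$$\partial_{x_i}j_xF=\sum_{|I|=m}\partial_i\partial^IF(x)\frac{(\xi-x)^I}{I!}.$$
So the velocity of $S_F$ in direction $v$ is
$$\Big(v,\ \sum_{|I|=m}\partial_v\partial^IF(x)\frac{\xi^I}{I!}\Big)\in H.$$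
Thus $S_F$ is horizontal, with Lipschitz constant controlled by $\|F\|_{C^{m+1}}$. If $p\in P_m$, then $S_p(x)=(x,p)$. If two functions agree near a segment, their $S$'s agree on it.

**Equivariance.** With $F_s(\xi)=s^{m+1}F(\xi/s)$,
$$\Lambda_sS_F(x)=S_{F_s}(sx),\qquad (y,q)S_F(x)=S_{q+\tau_yF}(x+y). \tag{5}$$
For the first formula, $\partial^IF_s(sx)=s^{m+1-|I|}\partial^IF(x)$, hence $j_{sx}F_s(\xi)=s^{m+1}j_xF(\xi/s)$. For the second, $\tau_yj_xF=j_{x+y}(\tau_yF)$ and $j_{x+y}q=q$.

**The difficulty and the colors.** One would like to join three points $(x_i,p_i)$ by three paths lying on one surface $S_F$. This is impossible in general: the $x_i$ may coincide while the $p_i$ differ, and then no single $F$ has all three jets. The remedy is to carry the jets far apart. A polynomial can be transported for free, since $S_{p}$ is defined everywhere. So we move $(x_i,p_i)$ along $S_{p_i}$ to the $i$-th vertex of a large fixed triangle, and interpolate between $p_i$ and $p_j$ along its edges. For this the path from $(x_i,p_i)$ to $(x_j,p_j)$ should interpolate in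 the direction of the $ij$-edge, so every point is given a color $1,2,3$ that says to which vertex it belongs.

**Edge paths.** By (1), if $d(1,g)\le s$ with $s\ge1$, then $\Lambda_{1/s}g$ lies in the compact set $\Omega=\{d_{CC}(1,\cdot)\le C_0\}$. Fix $R>0$ with $|x|+1\le R$ for all $(x,p)\in\Omega$. Let $\Delta=V_1V_2V_3$ be an equilateral triangle centered at $0$ with inradius $R+2$, so its side is $2e$ with $e=\sqrt3(R+2)$. For $i<j$ let $\nu_{ij}=(V_j-V_i)/2e$, a unit vector. Fix a smooth $\psi$ with $\psi=0$ on $(-\infty,\frac13]$ and $\psi=1$ on $[\frac23,\infty)$.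

For colors $i<j$, scale $s$, $g=(x,p)$ and $h=(y,q)$, let $\beta_s^{ij}(g,h)$ be the path given by
$$S_{p+\psi(\langle\xi-x,\nu_{ij}\rangle/s)(q-p)}\ \text{ along }[x,x+s\nu_{ij}],\quad\text{followed by } S_q\text{ along }[x+s\nu_{ij},y].$$
Near $x$ the first function is $p$, and near $x+s\nu_{ij}$ it is $q$, so this is a path from $g$ to $h$. By (5), left translations preserve the construction and $\Lambda_\sigma$ carries $\beta^{ij}_s(g,h)$ to $\beta^{ij}_{\sigma s}(\Lambda_\sigma g,\Lambda_\sigma h)$.

**Lemma 10.** Let $g_1,g_2,g_3\in J$ (with $g_i$ of color $i$) have mutual distances $\le s$, $s\ge1$, and let $s_{ij}\in\{s,s/2\}$. Then the loop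
$$\beta^{12}_{s_{12}}(g_1,g_2)\,\beta^{23}_{s_{23}}(g_2,g_3)\,\beta^{13}_{s_{13}}(g_1,g_3)^{-1}$$
bounds area $\le Cs^2$.

*Proof.* **Step 1: reduction to bounded size.** Translate so that $g_1=1$ and apply $\Lambda_{1/s}$. The new points, again called $g_i=(x_i,p_i)$, lie in $\Omega$, and the scales become $\rho_{ij}\in\{1,\frac12\}$. It suffices to fill the rescaled loop by a *horizontal* disc assembled from boundedly many pieces with uniformly bounded Lipschitz constants on bounded regions. Indeed $\Lambda_s$ multiplies vectors of $H$ by $s$, hence horizontal areas by $s^2$. Write $\beta_{ij}=\beta^{ij}_{\rho_{ij}}(g_i,g_j)$. Note that $|x_i|\le R-1$.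

**Step 2: a surface over the large triangle.** Let $\psi^*$ be smooth with $\psi^*(u)=0$ for $u\le-e/2$ and $\psi^*(u)=1$ for $u\ge e/2$. On a small neighborhood of the edge $V_iV_j$, $i<j$, put
$$F_{loc}=p_i+\psi^*(\langle\xi,\nu_{ij}\rangle)(p_j-p_i).$$
The function $\langle\xi,\nu_{ij}\rangle$ equals $-e$ at $V_i$ and $e$ at $V_j$. So near $V_i$ the definitions from both adjacent edges give $p_i$, and they are consistent if the neighborhoods are small enough. Put $F=\chi_0F_{loc}$ with a fixed cutoff $\chi_0$ that equals $1$ near $\partial\Delta$ and is supported where $F_{loc}$ is defined. Let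
$$\eta_{ij}=S_{p_i}[x_i\to V_i]\cdot S_F[V_i\to V_j]\cdot S_{p_j}[V_j\to x_j],$$
a path from $g_i$ to $g_j$. In $\eta_{12}\eta_{23}\eta_{13}^{-1}$ the parts over $[V_i,x_i]$ backtrack, except the first and the last, which conjugate. So this loop is a conjugate of $S_F|_{\partial\Delta}$, and it is filled by $S_F|_\Delta$.

**Step 3: an interpolating function between $\beta_{ij}$ and $\eta_{ij}$.** Fix $i<j$ and use orthonormal coordinates $u=\langle\xi,\nu_{ij}\rangle$ and $w$, where the sign of $w$ is chosen so that the edge $V_iV_j$ is $\{w=R+2,\ |u|\le e\}$. Write $x_i=(u_i,w_i)$, so $|u_i|,|w_i|\le R-1$, and $\rho=\rho_{ij}$. Let $\chi$ be smooth with $\chi(w)=0$ for $w\le R+\frac12$ and $\chi(w)=1$ for $w\ge R+\frac32$. Put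
$$F^b=p_i+\phi\,(p_j-p_i),\qquad\phi=(1-\chi(w))\,\psi\big((u-u_i)/\rho\big)+\chi(w)\,\psi^*(u).$$
Since $e=\sqrt3(R+2)>R+3$, we have the following.

* Near $u=-e$: $u-u_i<0$ and $u<-e/2$, so $\phi=0$ and $F^b=p_i$. Near $u=e$: $(u-u_i)/\rho>\frac23$ and $u>e/2$, so $\phi=1$ and $F^b=p_j$.
* Near $w=w_i$ we have $\chi=0$, so $F^b$ is the function that defines the first part of $\beta_{ij}$.
* Near the edge $V_iV_j$ we have $\chi=1$, so $F^b=F$.

**Step 4: from $\beta_{ij}$ to $\eta_{ij}$.** Put $a=(-e,w_i)$, $b=(e,w_i)$ and $x_i^+=x_i+\rho\nu_{ij}$. On the line $w=w_i$ the points $a,x_i,x_i^+,b$ occur in this order, because $u_i+\rho\le R<e$. On $[a,x_i]$ and $[a,V_i]$ we have $S_{F^b}=S_{p_i}$. On $[x_i^+,b]$ and $[b,V_j]$ we have $S_{F^b}=S_{p_j}$. So, up to backtracks,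
$$\beta_{ij}=S_{p_i}[x_i\to a]\cdot S_{F^b}[a\to b]\cdot S_{p_j}[b\to x_i^+\to x_j].$$
Replace $S_{F^b}[a\to b]$ by $S_{F^b}[a\to V_i\to V_j\to b]$. The difference is $S_{F^b}$ on the boundary of the rectangle $aV_iV_jb$, and it is filled by $S_{F^b}$ on the rectangle. The result is
$$S_{p_i}[x_i\to a\to V_i]\cdot S_F[V_i\to V_j]\cdot S_{p_j}[V_j\to b\to x_i^+\to x_j].$$
Replace the first factor by $S_{p_i}[x_i\to V_i]$ and the last by $S_{p_j}[V_j\to x_j]$. The differences are $S_{p_i}$, resp. $S_{p_j}$, of closed polygons in $\mathbb R^2$. They are filled by coning the polygon in $\mathbb R^2$ and applying $S_{p_i}$, resp. $S_{p_j}$. We have reached $\eta_{ij}$.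

**Step 5: uniformity.** Together with Step 2, the loop $\beta_{12}\beta_{23}\beta_{13}^{-1}$ is filled by boundedly many horizontal pieces and zero-area annuli. All functions used range in a bounded subset of $C^{m+1}$ on a bounded region, since the $p_i,u_i$ are bounded and $\rho_{ij}\in\{1,\frac12\}$. $\square$

**Proposition 11.** $\delta_{J^m(\mathbb R^2)}(n)\le Cn^2$ for $n\ge1$.

*Proof.* **Step 1: coloring a dyadic subdivision.** Let $\gamma:[0,1]\to J$ be a constant speed loop of length $\le n$, and choose an integer $M\ge0$ with $n\le2^M<2n$. Give the parameters $0$ and $1$ the colors $1$ and $2$. Recursively, for each dyadic interval of length $2^{-i}$, $i<M$, give its midpoint the color different from those of its endpoints, which are distinct by induction. To each dyadic interval of length $2^{-i}$, $0\le i\le M$, assign the edge path $\beta_{2^{M-i}}$ between the images of its endpoints, directed from the smaller to the larger color. These images are at distance $\le n2^{-i}\le2^{M-i}$.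

**Step 2: the triangles.** For a dyadic interval of length $2^{-i}$, $i<M$, consider the endpoints and the midpoint. They carry all three colors, have mutual distances $\le2^{M-i}$, and the three edge paths have scales $2^{M-i},2^{M-i-1},2^{M-i-1}$. By Lemma 10 with $s=2^{M-i}$ the triangle of edge paths has area $\le C4^{M-i}$. In total the triangles cost at most
$$\sum_{i<M}2^i\,C\,4^{M-i}\le2C\,4^M\le Cn^2 .$$

**Step 3: top and bottom.** The top edge joins $\gamma(0)$ to $\gamma(1)=\gamma(0)=(x,p)$. It is $S_p$ along $[x,x+2^M\nu_{12}]$ and back, a backtrack, of zero area. At the bottom there are $2^M<2n$ edges of scale $1$. Each joins points at distance $\le1$, so by left translation and compactness it has length $\le C$. Together with the corresponding piece of $\gamma$, of length $\le1$, it forms a loop of bounded length, hence of area $\le C$.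

By (A1), replace the pieces of $\gamma$ by the bottom edges, then pairs of edges by their parent edge, up to the top edge. The total cost is $\le Cn+Cn^2$. $\square$

The second dimension of the base is essential: for one variable, $\delta_{J^m(\mathbb R)}\asymp n^{m+2}$ by Section 5.

## 8. Proof of Theorem 1: $\delta_G\asymp n^\ell$ for $J^{k-1}(\mathbb R^2)\times_\theta J^{\ell-1}(\mathbb R)$

*Proof.* **Step 1: the copy of $L$ in $K$.** For $\lambda\ne0$ put
$$\iota_\lambda:L\to K,\qquad\iota_\lambda(x,p)=\big((x,0),\,\lambda\,p(\xi_1)\big).$$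
This makes sense since $\ell-1\le k-1$. It is a homomorphism because translating $q(\xi_1)$ by $(x,0)$ gives $(\tau_xq)(\xi_1)$. On constants it is multiplication by $\lambda$. The isomorphism $\theta^{-1}$ is multiplication by some nonzero number on constants. Taking $\lambda$ to be minus that number, $\iota_\lambda$ satisfies the hypothesis of Proposition 9.

**Step 2: the upper bound.** The group $L/Z(L)=\mathbb R\ltimes(P_{\ell-1}/P_0)$ is Carnot of step $\ell-1$ (for $\ell=2$ it is $\mathbb R^2$). So $\delta_{L/Z(L)}\preccurlyeq n^\ell$ by Lemma 8, and $\delta_K\preccurlyeq n^2$ by Proposition 11. Proposition 9 gives $\delta_G\preccurlyeq n^2+n^\ell\preccurlyeq n^\ell$, as $\ell\ge2$.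

**Step 3: conclusion.** With Corollary 6, $\delta_G\asymp n^\ell$. If $k>\ell$, then $n^k\preccurlyeq n^\ell$ is false, so $n^k\preccurlyeq\delta_G$ fails. $\square$

So the conjecture is false for every pair $k>\ell\ge2$. In the smallest case, $(k,\ell)=(3,2)$, $G$ has dimension $10$ and $\delta_G\asymp n^2$.

## 9. Transporting central defects through the other factor: $\delta_G\preccurlyeq n^{k+\varepsilon}$

Now $K,L,\theta$ are arbitrary as in the problem. By (4) and Lemma 7 everything depends on $A_K$ and $A_L$. So we must fill a loop of $K$ in $G$ at cost about $r^k$.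

The plan is as follows. Cut a loop of length $\lambda n$ in $K$ into loops of length about $n$. This is done by a coarse cone in $K/Z$, which has step $k-1$, and so it takes only about $\lambda^{k}$ small loops. The price is that each small loop closes up only modulo the center, with a defect $z^{s}$, $|s|\le Cn^k$. The defects sum to zero, but they sit at different places and must be brought together. Inside $K$ this would be as hard as the original problem. In $G$ a defect can be written as a word in $L$, which commutes with $K$: by (A2) transporting it costs only the product of two lengths. The cost of rewriting defects in $L$ involves $A_L$, so the bound for $A_K$ depends on one for $A_L$ and vice versa, and we iterate.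

### 9.1. The coarse cone

**Lemma 12.** Let $N$ be simply connected nilpotent of step $c\ge1$. There is $C_1$ such that for every $\lambda\ge1$ there is $n_0(\lambda)\ge1$ with the following property. If $n\ge n_0(\lambda)$, $W\le2\lambda$, and $p_0=1,p_1,\dots,p_W=1$ in $N$ satisfy $d(p_{j-1},p_j)\le n$, then there are $1\le M\le2\lambda^c$ and points $q_{ij}$ $(0\le i\le M,\ 0\le j\le W)$ with $q_{Mj}=p_j$ and $q_{0j}=q_{i0}=q_{iW}=1$, such that grid neighbors are at distance $\le C_1n$.

*Example.* For $N=\mathbb R^d$, $c=1$, take $M=\lceil\lambda\rceil$ and $q_{ij}=\frac iMp_j$. Row neighbors are at distance $\le n$. Since $|p_j|\le2\lambda n$, column neighbors are at distance $\le2\lambda n/M\le2n$. For larger $c$ the central directions of $N$ grow faster, which is why about $\lambda^c$ rows are used.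

*Proof.* **Step 1: rescaled products.** The group $N$ need not have dilations, so we compare it with its graded version. Identify $N=\mathfrak n=\bigoplus V_j$ via $\exp$, as in Guivarc'h's theorem, with product $*$. The inverse of $x$ is $-x$. Let $D_s$ be the linear map equal to $s^j$ on $V_j$, so $\|D_sv\|=s\|v\|$. Put
$$x*_ny=D_{1/n}(D_nx*D_ny).$$
For $v_i\in V_i$, $v_j\in V_j$ write $[v_i,v_j]=\sum_{a\ge i+j}[v_i,v_j]_a$ with $[v_i,v_j]_a\in V_a$. Then
$$D_{1/n}[D_nv_i,D_nv_j]=\sum_{a\ge i+j}n^{i+j-a}[v_i,v_j]_a\longrightarrow[v_i,v_j]_{i+j}.$$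
So, by the Baker–Campbell–Hausdorff formula, $*_n$ converges as $n\to\infty$, uniformly on compact sets, to the product $*_\infty$ of the associated graded Lie algebra. Every $D_s$, $s\ge0$, is an endomorphism of $*_\infty$.

**Step 2: the grid.** Write $p_j=D_nx_j$ and $x_j=x_{j-1}*_ny_j$, so $D_ny_j=p_{j-1}^{-1}p_j$. Since $d(1,p_j)\le2\lambda n$ and $d(1,D_ny_j)\le n$, Guivarc'h's theorem gives $\|x_j\|\le C\lambda$ and $\|y_j\|\le C$. Let $M=\lceil\lambda^c\rceil\le2\lambda^c$ and $q_{ij}=D_nD_{i/M}x_j$. The boundary values are as required, since $x_0=x_W=0$ and $D_0=0$.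

**Step 3: row neighbors.** With $s=i/M$, $x=x_{j-1}$, $y=y_j$, the element $D_{1/n}(q_{i,j-1}^{-1}q_{ij})$ equals $(-D_sx)*_nD_s(x*_ny)$. As $n\to\infty$ it converges, uniformly for $\|x\|\le C\lambda$, $\|y\|\le C$, $s\in[0,1]$, to
$$(-D_sx)*_\infty D_sx*_\infty D_sy=D_sy,\qquad\|D_sy\|\le C .$$
So its $\|\cdot\|$ is at most $C+1$ for $n\ge n_0(\lambda)$.

**Step 4: column neighbors.** Let $|s-s'|=1/M\le\lambda^{-c}$ and $x=x_j=D_\lambda x'$ with $\|x'\|\le C$. The element to bound is $(-D_sx)*_nD_{s'}x$. For $*_\infty$,
$$(-D_sx)*_\infty D_{s'}x=D_\lambda\big((-D_sx')*_\infty D_{s'}x'\big).$$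
The inner expression is polynomial in $(s,s',x')$ and vanishes for $s=s'$, hence is $O(|s-s'|)=O(\lambda^{-c})$. Applying $D_\lambda$, the $V_j$-component is $O(\lambda^{j-c})=O(1)$. So $\|\cdot\|\le C$ for $*_\infty$, and $\|\cdot\|\le C+1$ for $*_n$ if $n\ge n_0(\lambda)$.

**Step 5: back to distances.** If $\|v\|\le C+1$, Guivarc'h's theorem gives $d(1,D_nv)\le C\,n\|v\|+C\le C_1n$. The constants in $\|\cdot\|\le C+1$ do not depend on $\lambda$; only $n_0(\lambda)$ does. $\square$

### 9.2. From a bound on $A_L$ to a bound on $A_K$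

**Proposition 13.** Let $\beta>0$ and $A_L(r)\le Cr^{\ell+\beta}$ for $r\ge1$. Then for every $\alpha>k+\frac{\beta}{\beta+\ell-1}$ there is a constant $C$ with $A_K(r)\le Cr^\alpha$ for $r\ge1$. The statement with $(K,k)$ and $(L,\ell)$ exchanged also holds.

*Proof.* Only $k,\ell\ge2$ is used and never $k\ge\ell$, so the exchanged statement has the same proof. Constants without index $\lambda$ do not depend on $\lambda$; they may depend on $\alpha,\beta$. Put $\bar K=K/Z(K)$, of step $k-1\ge1$, with a metric for which the projection $K\to\bar K$ is $1$-Lipschitz. Let $\lambda\ge1$, $n\ge n_0(\lambda)$ as in Lemma 12 for $N=\bar K$, $c=k-1$, and let $\gamma$ be a loop in $K$ based at $1$ of length $\le\lambda n$.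

**Step 1: cutting $\gamma$ into $4\lambda^k$ loops of size $n$, closed modulo the center.** Cut $\gamma=w_1\cdots w_W$ with $W=\lceil\lambda\rceil\le2\lambda$ and $|w_j|\le n$. Apply Lemma 12 to the projections $p_j$ of the cut points to $\bar K$, and let $q_{ij}$ be the resulting grid. Label the edges of the grid by elements of $\mathcal P(K)$ as follows. The top edge from $p_{j-1}$ to $p_j$ gets $w_j$. The bottom, left and right edges get constant paths, which is consistent since there $q_{ij}=1$. Every other edge $q\to q'$ gets a path of length $\le Cn$ in $K$ from $1$ that projects to a path from $1$ to $q^{-1}q'$ in $\bar K$; such a path is obtained by lifting the velocities of a shortest path.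

Let $h_{ij}$ be the label of the row edge from $(i,j)$ to $(i,j+1)$ and $v_{ij}$ that of the column edge from $(i,j)$ to $(i+1,j)$. The face with corner $(i,j)$ has boundary word
$$\varphi_{ij}=v_{ij}\,h_{i+1,j}\,v_{i,j+1}^{-1}\,h_{ij}^{-1},$$
of length $\le Cn$. Its projection to $\bar K$ closes up, so its endpoint is $z^{s_f}$ for some $s_f$, where $f$ denotes the face, and $|s_f|\le C_2n^k$ by (2), with $C_2\ge1$. Fix $i$ and put $r_j=h_{i0}\cdots h_{i,j-1}$. Since $r_jh_{ij}=r_{j+1}$,
$$r_j\varphi_{ij}r_j^{-1}=(r_jv_{ij})\,h_{i+1,j}\,(r_{j+1}v_{i,j+1})^{-1}.$$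
The product over $j=0,\dots,W-1$ telescopes to $h_{i+1,0}\cdots h_{i+1,W-1}\,r_W^{-1}$, because the outer columns are trivial. This is (row $i+1$)(row $i$)$^{-1}$. Multiply over $i=M-1,\dots,0$. Row $M$ is $\gamma$ and row $0$ is trivial, so
$$\gamma=\prod_f\eta_f\varphi_f\eta_f^{-1}\ \text{ in }\mathcal P(K),\qquad\#\{f\}=WM\le4\lambda^k,\quad|\eta_f|\le C_\lambda n. \tag{6}$$
Taking endpoints in (6), $\sum_fs_f=0$.

**Step 2: words in $L$ for the defects.** We need words $v(s)\in\mathcal P(L)$ ending at $z^s$ that are short, since transport costs $n|v(s)|$, but close to $u(s)$ in area. Very small pieces are too long: at unit size $|v(s)|$ is of order $n^k$, and the transport cost is $n^{k+1}$. The single piece $c_L(s)$ is short, but for it we only know the area bound $n^{k(\ell+\beta)/\ell}$. So we use pieces of an intermediate size $\mu$. Let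
$$\mu=n^{1/(\beta+\ell-1)}\ge1.$$
Then $\mu^\ell\le n^k$, as $\frac{\ell}{\beta+\ell-1}\le\frac{\ell}{\ell-1}\le2\le k$. For $s\ne0$ let $N=\lceil|s|/\mu^\ell\rceil$ and $v(s)=c_L(s/N)^N$, and let $v(0)$ be trivial. Let $|s|\le C_2n^k$. Then $N\le C_2n^k\mu^{-\ell}+1\le Cn^k\mu^{-\ell}$. As $|s/N|\le\mu^\ell$, (2) gives $|c_L(s/N)|\le C\mu$, and so
$$|v(s)|\le CN\mu\le Cn^k\mu^{1-\ell}.$$
Since $u(s)=u(s/N)^N$, Lemma 7 for $L$ with exponent $\ell+\beta$ gives
$$\mathrm{Area}(v(s)u(s)^{-1})\le N\,T_L(s/N)\le N\,C\mu^{\ell+\beta}\le Cn^k\mu^\beta .$$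

**Step 3: filling.** Transform the right side of (6), using (A1) for each replacement.

1. Replace each $\varphi_f$ by $c_K(s_f)$. The loop $\varphi_fc_K(s_f)^{-1}$ lies in $K$ and has length $\le2|\varphi_f|\le Cn$. Total cost $\le4\lambda^kA_K(Cn)$.
2. Replace $c_K(s_f)$ by $u(s_f)$ and then by $v(s_f)$. Total cost $\le4\lambda^k\big(\max_fT_K(s_f)+Cn^k\mu^\beta\big)$.
3. Now $\eta_f\in\mathcal P(K)$ and $v(s_f)\in\mathcal P(L)$. By (A2), replace $\eta_fv(s_f)\eta_f^{-1}$ by $v(s_f)$ at cost $C|\eta_f||v(s_f)|$. Total cost $\le C_\lambda\,n\cdot n^k\mu^{1-\ell}$.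
4. Replace $v(s_f)$ by $u(s_f)$. Total cost $\le4\lambda^kCn^k\mu^\beta$. What remains is $\prod_fu(s_f)$, a path in the line $\exp(\mathbb R\zeta)$ that is closed since $\sum_fs_f=0$. Its area is $0$.

The choice of $\mu$ balances items 2, 4 against item 3: with $\kappa=\frac{\beta}{\beta+\ell-1}$,
$$n^k\mu^\beta=n^{k+1}\mu^{1-\ell}=n^{k+\kappa}.$$

**Step 4: absorbing the $K$-terms.** Let $\Phi(r)=\sup_{1\le\rho\le r}\rho^{-\alpha}A_K(\rho)$, which is finite. Choose a constant $C_8$ that is at least the constant $C$ in $A_K(Cn)$ of item 1 and at least $3C'C_2^{1/k}$, with $C'$ from Lemma 7. Then $A_K(Cn)\le C\Phi(C_8n)n^\alpha$. By Lemma 7 with $R=C_8n$ (recall $\alpha>k$ and $|s_f|\le C_2n^k$),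
$$\max_fT_K(s_f)\le C(\Phi(C_8n)+1)n^\alpha.$$
Since $\alpha>k+\kappa$ and $\gamma$ was arbitrary,
$$A_K(\lambda n)\le C_7\lambda^k(\Phi(C_8n)+1)n^\alpha+C_\lambda n^\alpha,\qquad n\ge n_0(\lambda).$$
With $\rho=\lambda n$ this reads
$$\rho^{-\alpha}A_K(\rho)\le C_7\lambda^{k-\alpha}\big(\Phi(C_8\rho/\lambda)+1\big)+C_\lambda .$$
As $\alpha>k$, and as $C_7,C_8$ do not depend on $\lambda$, we can fix $\lambda\ge\max(1,C_8)$ with $C_7\lambda^{k-\alpha}\le\frac12$. Then $\rho^{-\alpha}A_K(\rho)\le\frac12\Phi(\rho)+C$ for all $\rho\ge\rho_0:=\lambda n_0(\lambda)$. Hence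
$$\Phi(r)\le\max\big(\Phi(\rho_0),\ \tfrac12\Phi(r)+C\big)\qquad(r\ge\rho_0),$$
so $\Phi(r)\le\max(\Phi(\rho_0),2C)$. Thus $\Phi$ is bounded, which is the claim. $\square$

### 9.3. Iteration, and the proof of Theorem 2

**Corollary 14.** For every $\varepsilon>0$: $A_K(r)\le C_\varepsilon r^{k+\varepsilon}$ and $A_L(r)\le C_\varepsilon r^{\ell+\varepsilon}$ for $r\ge1$.

*Proof.* Let $B$ be the set of $\beta>0$ such that both bounds hold with $\varepsilon=\beta$. It is upward closed, and it is nonempty by Lemma 4. Let $\beta\in B$. Since $\frac{\beta}{\beta+\ell-1}\le\frac{\beta}{\beta+1}$ and $\frac{\beta}{\beta+k-1}\le\frac{\beta}{\beta+1}$, Proposition 13 and its exchanged version show that every $\beta'>\frac{\beta}{\beta+1}$ lies in $B$. Let $b=\inf B$. Then $b\le\frac{\beta}{\beta+1}$ for all $\beta\in B$, and letting $\beta\to b$ we get $b\le\frac{b}{b+1}$, that is, $b^2\le0$. So $b=0$. $\square$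

*Proof of Theorem 2.* The lower bound is Corollary 6. For the upper bound let $\varepsilon>0$, and let $\gamma$ be a loop of length $\le r$, $r\ge1$. In (4) we have $|t|\le Cr^\ell$. By Corollary 14 and Lemma 7 (with exponents $k+\varepsilon$ and $\ell+\varepsilon$),
$$\mathrm{Area}(\gamma)\le C\big(r^2+r^{k+\varepsilon}+r^{\ell(k+\varepsilon)/k}+r^{\ell+\varepsilon}\big)\le Cr^{k+\varepsilon},$$
since $2\le\ell\le k$. Thus $\delta_G\preccurlyeq n^{k+\varepsilon}$.

In particular $\delta_G\preccurlyeq n^{k+1/2}\preccurlyeq n^{k+1}$. If $n^{k+1}\preccurlyeq\delta_G$ held, then $n^{k+1}\preccurlyeq n^{k+1/2}$, which is false. So $\delta_G\prec n^{k+1}$. If $k=\ell$, then also $n^k=n^\ell\preccurlyeq\delta_G$, and the conjecture holds. $\square$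

## 10. Half of a complex center: groups that reach the exponent $k$

It remains to show that $k$ cannot be lowered in Theorem 2. By Lemma 5 we need a central extension of $G$ whose kernel is distorted with exponent $k$. The extension $K\times L$ only gives $\ell$, because its kernel involves the center of $L$. The construction below uses a $K$ that itself arises by dividing out part of the last term $\gamma_k$ of a larger algebra.

*Proof of Theorem 3.* The exponent $\ell$ is attained by Theorem 1. For the exponent $k$ we proceed in three steps.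

**Step 1: the algebra $\mathfrak k$.** Let $\tilde{\mathfrak k}=\mathbb C\ltimes P_{k-1}(\mathbb C)$, with complex polynomials of degree $\le k-1$ in one variable and $[X,q]=-q'$, viewed as a real Lie algebra. As for $J^{k-1}(\mathbb R)$, it has step $k$, and its center is $\gamma_k(\tilde{\mathfrak k})=\mathbb C$, the constants. Let $\mathfrak k=\tilde{\mathfrak k}/i\mathbb R$. To find its center, suppose that $[x,y]\in i\mathbb R$ for all $y\in\tilde{\mathfrak k}$. Then also $i[x,y]=[x,iy]\in i\mathbb R$, so $[x,y]\in\mathbb R\cap i\mathbb R=0$. Hence $x$ is central in $\tilde{\mathfrak k}$, and the center of $\mathfrak k$ is $\mathbb C/i\mathbb R\cong\mathbb R$, which is 1-dimensional. Since $\gamma_k(\mathfrak k)=\mathbb C/i\mathbb R\ne0$, the step of $\mathfrak k$ is $k$.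

*Example.* For $k=2$, $\tilde{\mathfrak k}$ is the complex Heisenberg algebra, of real dimension $6$, and $\mathfrak k$ has dimension $5$.

**Step 2: the extension.** Let $\mathfrak l$ be any nilpotent Lie algebra of step $\ell$ with 1-dimensional center, for example that of $J^{\ell-1}(\mathbb R)$. Let $\theta$ be any isomorphism of centers, and $\mathfrak g=\mathfrak k\times_\theta\mathfrak l$. Put
$$\mathfrak e=(\tilde{\mathfrak k}\times\mathfrak l)/\{(r,-\theta(r)):r\in\mathbb R\},$$
where $r\in\mathbb R\subset\mathbb C$ and $\theta(r)$ denotes $\theta$ of the class of $r$ in $\mathbb C/i\mathbb R$. Dividing $\mathfrak e$ further by the image of $i\mathbb R$ gives $\mathfrak g$. This image is central, and it is 1-dimensional because $i\mathbb R\times0$ meets $\{(r,-\theta(r))\}$ only in $0$. So $E\to G$ is a central extension with kernel $\exp(i\mathbb R)$.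

**Step 3: distortion of the kernel.** Since $i\in\gamma_k(\tilde{\mathfrak k})$, Guivarc'h's theorem gives $d(1,\exp(ti))\le Ct^{1/k}$ for $t\ge1$ in $\tilde K$, and hence in $E$, because $\tilde K\to E$ is Lipschitz. Lemma 5 with $d=k$ gives $n^k\preccurlyeq\delta_G$, and Theorem 2 gives $\delta_G\preccurlyeq n^{k+\varepsilon}$ for every $\varepsilon>0$. $\square$
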